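\title{A disconnected Brill--Noether locus with positive Brill--Noether number}

\begin{abstract}
On a smooth projective curve let $B(n,d,k)$ be the locus of stable bundles of rank $n$ and degree $d$ with at least $k$ independent sections, and let $\beta(n,d,k)$ be its expected dimension. Newstead asked whether $B(n,d,k)$ is connected whenever it is non-empty and $\beta(n,d,k)>0$. We show that it need not be. On certain curves $C$ of genus $11$, double covers of hyperelliptic curves $X$ of genus $3$, the locus $B(3,12,4)$ has $\beta=3$ and is non-empty and disconnected. For a general such $C$ it has exactly nine connected components. The cause is a rank-one phenomenon. A stable bundle of rank $3$ and degree $12$ with four sections determines a pencil of degree $4$, $5$ or $6$ on $C$. This pencil is either the pull-back of the hyperelliptic pencil of $X$, possibly with a base point, or one of the base-point-free pencils of degree $6$ that do not come from $X$; and which of the two occurs is locally constant.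
\end{abstract}


\section{Introduction}

\subsection{The question}
Let $C$ be a smooth projective curve of genus $g\ge 2$ over $\mathbb C$, and let $M(n,d)$ be the moduli space of stable vector bundles of rank $n$ and degree $d$ on $C$. For $k\ge1$ the Brill--Noether locus is
\[
B(n,d,k)=\{E\in M(n,d)\mid h^0(E)\ge k\},
\]
a closed subscheme of $M(n,d)$. By Riemann--Roch, $h^0(E)\ge k$ means $h^1(E)\ge k-d+n(g-1)$. \'Etale-locally on $M(n,d)$ there is a matrix of functions whose kernel and cokernel at $E$ are $H^0(E)$ and $H^1(E)$, so the condition $h^0\ge k$ is expected to have codimension $k\bigl(k-d+n(g-1)\bigr)$. Since $\dim M(n,d)=n^2(g-1)+1$, the expected dimension of $B(n,d,k)$ is the Brill--Noether number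
\[
\beta(n,d,k)=n^2(g-1)+1-k\bigl(k-d+n(g-1)\bigr).
\]
In rank one, on every curve $C$ as above, $B(1,d,k)$ is non-empty if $\beta(1,d,k)\ge0$ and connected if $\beta(1,d,k)>0$. For higher rank, Newstead \cite{N} asks the following.

\begin{quote}
\emph{Is it true that, if $B(n,d,k)\neq\emptyset$ and $\beta(n,d,k)>0$, then $B(n,d,k)$ is connected?}
\end{quote}

Here the claim is meant for every smooth projective curve of genus $g\ge2$ over $\mathbb C$ and all integers $n\ge2$, $d$ and $k\ge1$. Since the rank-one statement holds on every curve, however special, one might guess that the answer is yes. It is no.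

\begin{theorem}\label{thm:main}
Let $X$ be a hyperelliptic curve of genus $3$ with hyperelliptic line bundle $t$, so that $K_X=2t$. Let $L\in\mathrm{Pic}^6(X)$ satisfy $h^0(L-2t)=0$, and let $C\subset X\times\mathbb P^1$ be a general member of $|\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)|$. Then $C$ is smooth of genus $11$, and $B(3,12,4)$ is the disjoint union of two non-empty closed subsets, although
\[
\beta(3,12,4)=9\cdot10+1-4\,(4-12+30)=91-88=3>0 .
\]
\end{theorem}

\begin{theorem}\label{thm:nine}
For general $C$ as in Theorem~\ref{thm:main}, $B(3,12,4)$ has exactly $9$ connected components. By Serre duality the same holds for $B(3,48,22)$, which has the same $\beta=3$.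
\end{theorem}

\subsection{The idea}
Let $\pi:C\to X$ be the double cover and $T=\pi^*t$, a generated line bundle of degree $4$ with two sections. It turns out that $T$ is the only line bundle of degree at most $4$ on $C$ with at least two sections, and that $K_C-2T=\pi^*L$.

Consider first the simplest kind of point of $B(3,12,4)$: a stable $E$ generated by a $4$-dimensional space $W=H^0(E)$. Put $N=\det E$. The kernel of $W\otimes\mathcal O\to E$ is $N^{-1}$, and dualizing gives
\[
0\to E^*\to W^*\otimes\mathcal O\to N\to0 .
\]
Since $E$ has slope $4=\deg T$, stability gives $H^0(E^*\otimes T)=\mathrm{Hom}(E,T)=0$. Hence the $8$-dimensional space $W^*\otimes H^0(T)$ injects into $H^0(N+T)$. As $\deg(N+T)=16$, Riemann--Roch says $h^0(N+T)=6+h^0(K_C-N-T)$, so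
\[
h^0(K_C-N-T)\ge2,\qquad\deg(K_C-N-T)=4 .
\]
The pencil $K_C-N-T$ can only be $T$, so $N=K_C-2T=\pi^*L$. A stable bundle with four sections has thus produced a pencil.

In general, let $E'\subset E$ be the subsheaf generated by $W=H^0(E)$, let $\delta$ be the length of $E/E'$, and put $N=\det E'$. The same computation gives a pencil $K_C-N-T$ of degree $4+\delta$, and the geometry of $C$ forces $\delta\le2$. For $\delta\le 1$ the pencil is $T$ or $T(p)$. For $\delta=2$ it has degree $6$, and here a rank-one disconnectedness enters. The pencils of degree $6$ on $C$ are either of the form $T(p+q)$, with norm $2t+\pi(p)+\pi(q)$, or they belong to the set $\mathcal A$ of pencils with norm $L$; because $L-2t$ is not effective, these are disjoint closed sets. (Here $\beta(1,6,2)=-1$, so rank one is not contradicted.) The pencil $T(p+q)$ would give $N=\pi^*L(-p-q)$, which has only three sections, while $W^*\subset H^0(N)$ has dimension four. So for $\delta=2$ the pencil lies in $\mathcal A$.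

The two closed sets of Theorem~\ref{thm:main} are the loci $\delta\le1$ and $\delta=2$. Heuristically, if bundles with $\delta\le1$ degenerate to one with $\delta=2$ and pencil $A$, then in the limit the sections span less, so $N_A:=K_C-T-A$ should be a subsheaf of a limit of the line bundles $N$, hence of $\pi^*L$. But $\pi^*L-N_A=A-T$ is not effective. We turn this into a proof by describing both loci through the existence of homomorphisms, which is a closed condition.

Sections~\ref{sec:curve} and~\ref{sec:pencils} study $C$ and its linear series, Section~\ref{sec:gen} bounds degrees of generated subsheaves, Section~\ref{sec:decomp} establishes the decomposition, and Section~\ref{sec:nonempty} shows that both pieces are non-empty. Sections~\ref{sec:eight} and~\ref{sec:nine} count components.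

\subsection{Conventions}
Tensor products of line bundles are often written additively. A sheaf is \emph{generated} if it is globally generated; a bundle is generated by a space $S$ of sections if $S\otimes\mathcal O$ maps onto it. A subsheaf of a bundle is \emph{saturated} if the quotient is torsion free; on a curve it is then a subbundle. $\mathbb P(V)$ is the space of lines in $V$. Connectedness is topological, so scheme structures on Brill--Noether loci play no role. We use repeatedly the \emph{base-point-free pencil trick}: if $t_0,t_1$ are sections of a line bundle $T$ without common zero, then $0\to T^{-1}\to\mathcal O^2\to T\to0$ is exact. Thus, for sections $u_0,u_1$ of a line bundle $N$, the relation $u_0t_0+u_1t_1=0$ holds if and only if $u_0=\sigma t_1$, $u_1=-\sigma t_0$ for a section $\sigma$ of $N-T$.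

\section{The curve}\label{sec:curve}

Let $X$ be a hyperelliptic curve of genus $3$ and $t$ its hyperelliptic line bundle, the unique line bundle of degree $2$ with two sections; $K_X=2t$. Let $L\in\mathrm{Pic}^6(X)$ be such that
\begin{equation}\label{eq:hyp}
h^0(L-2t)=0 .
\end{equation}
Such $L$ exist, since the effective classes in the $3$-dimensional $\mathrm{Pic}^2(X)$ form a surface. Put $e=L-t$.

\begin{lemma}\label{lem:X}
\begin{enumerate}
\item[(a)] If $D$ is a line bundle of degree $3$ on $X$ with $h^0(D)\ge2$, then $D=t+b$ for a point $b\in X$, $h^0(D)=2$, and $b$ is a base point of $|D|$.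
\item[(b)] $h^0(L)=4$ and $h^0(L-a-b)=2$ for all $a,b\in X$. So $L$ is very ample and $L-a$ is generated for every $a$.
\item[(c)] $\deg e=4$, $h^0(e)=2$, and $e$ is generated.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Riemann--Roch gives $h^0(D)=1+h^0(2t-D)$, where $\deg(2t-D)=1$. So $2t-D=\mathcal O(b')$ for some $b'$ and $h^0(D)=2$. If $b+b'\in|t|$, then $D=2t-b'=t+b$. As $h^0(t)=2=h^0(D)$, the point $b$ is a base point.

(b) $h^0(L)=6-2=4$, and $h^0(L-a-b)=2+h^0(2t+a+b-L)$. The last bundle has degree $0$; a nonzero section would give $L-2t=\mathcal O(a+b)$, contrary to \eqref{eq:hyp}.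

(c) $h^0(e)=2+h^0(2t-e)=2+h^0(3t-L)$. If $h^0(3t-L)\ne0$, then $L=3t$ and $L-2t=t$ is effective, contrary to \eqref{eq:hyp}. If $e$ had a base point $b$, then $h^0(e-b)=2$, so $e-b=t+b''$ by (a), and $L-2t=\mathcal O(b+b'')$ would be effective.
\end{proof}

\subsection{The double cover}
Let $(v_0:v_1)$ be coordinates on $\mathbb P^1$. The bundle $\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)$ is very ample, so its general member
\[
C=\{c_0v_0^2+2c_1v_0v_1+c_2v_1^2=0\}\subset X\times\mathbb P^1,\qquad c_i\in H^0(L),
\]
is smooth and connected. \emph{Up to the end of Section~\ref{sec:nonempty} we only use that $C$ is smooth and connected.} Being irreducible, $C$ contains no fibre $\{b\}\times\mathbb P^1$, so the $c_i$ have no common zero and $\pi=\mathrm{pr}_1|_C:C\to X$ is finite of degree $2$. Let $\iota$ be its involution. By adjunction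
\begin{equation}\label{eq:KC}
K_C=\pi^*(K_X+L)=\pi^*(2t+L),
\end{equation}
of degree $20$, so $C$ has genus $11$. Pushing forward $0\to \mathrm{pr}_1^*L^{-1}\otimes\mathrm{pr}_2^*\mathcal O(-2)\to\mathcal O\to\mathcal O_C\to0$ to $X$ gives $0\to\mathcal O_X\to\pi_*\mathcal O_C\to L^{-1}\to0$. The invariants of $\iota$ on $\pi_*\mathcal O_C$ are $\mathcal O_X$, so the anti-invariant part is isomorphic to $L^{-1}$.

A generator can be written down. Put $s=c_1^2-c_0c_2\in H^0(L^2)$. On $C$ we have $v_0(c_0v_0+c_1v_1)=-v_1(c_1v_0+c_2v_1)$ and $(c_0v_0+c_1v_1)^2=s\,v_1^2$, so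
\begin{equation}\label{eq:y}
y:=\frac{c_0v_0+c_1v_1}{v_1}=-\frac{c_1v_0+c_2v_1}{v_0}
\end{equation}
is a regular section of $\pi^*L$ with $y^2=\pi^*s$. As $C$ is irreducible, $c_0\ne0$. Over a general point of $X$ the two values of $v_0/v_1$ add up to $-2c_1/c_0$, hence $\iota^*y=-y$. Also $s\ne0$, because a general fibre of $\pi$ has two points. Multiplication by $y$ is a nonzero map from $L^{-1}$ to the anti-invariant part of $\pi_*\mathcal O_C$, which is itself isomorphic to $L^{-1}$, so it is an isomorphism onto it. Thus $\pi_*\mathcal O_C=\mathcal O_X\oplus y\,L^{-1}$ and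
\[
C=\{y^2=s\}\quad\text{in the total space of }L .
\]
Since $C$ is smooth, the $12$ zeros of $s$ are simple; they form the branch divisor. The section $y$ vanishes simply at the ramification points and nowhere else. For every line bundle $G$ on $X$ the projection formula gives
\begin{equation}\label{eq:pull}
H^0(\pi^*G)=H^0(G)\oplus y\,H^0(G-L).
\end{equation}
If $\deg G=0$ and $\pi^*G=\mathcal O_C$, this shows $h^0(G)=1$, so $G=\mathcal O_X$: the map $\pi^*$ is injective on $\mathrm{Pic}^0(X)$. We put
\[
H:=H^0(\pi^*L)=H^0(L)\oplus\mathbb C\,y,\quad\dim H=5,\qquad T:=\pi^*t .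
\]
The bundle $T$ is generated of degree $4$ with $H^0(T)=H^0(t)$, and by \eqref{eq:KC}
\begin{equation}\label{eq:KT}
K_C-2T=\pi^*L .
\end{equation}

The norm $\mathrm{Nm}:\mathrm{Pic}(C)\to\mathrm{Pic}(X)$ is the homomorphism that sends $\mathcal O_C(\sum m_ip_i)$ to $\mathcal O_X(\sum m_i\pi(p_i))$. On divisors one sees $\mathrm{Nm}(\pi^*G)=2G$, $\mathrm{Nm}(\iota^*P)=\mathrm{Nm}(P)$ and $P\otimes\iota^*P=\pi^*\mathrm{Nm}(P)$.

\begin{lemma}\label{lem:va}
The bundle $\pi^*L$ is very ample: $h^0(\pi^*L(-p-q))=3$ for all $p,q\in C$.
\end{lemma}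

\begin{proof}
If $\pi(p)\ne\pi(q)$, or if $p=q$ is unramified, then already sections of $L$ impose independent conditions at $p,q$, since $L$ is very ample. Otherwise choose $a\in H^0(L)$ with $a(\pi(p))\neq0$. If $q=\iota p\ne p$, then $y(q)=-y(p)\ne0$ and $a(q)=a(p)$ after identifying the fibres of $\pi^*L$ at $p$ and $q$; so $a,y$ have independent values at $(p,q)$. If $p=q$ is a ramification point, then $y$ vanishes simply at $p$ and $a(p)\ne0$.
\end{proof}

\section{Pencils, nets and webs on $C$}\label{sec:pencils}

Let
\[
\mathcal A=\{A\in\mathrm{Pic}^6(C): h^0(A)\ge2,\ \mathrm{Nm}(A)=L\},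
\]
a closed subset of $\mathrm{Pic}^6(C)$. The idea for classifying pencils of low degree is that a map $f:C\to\mathbb P^1$ either factors through $\pi$ or, together with $\pi$, maps $C$ birationally to a curve in $X\times\mathbb P^1$, whose arithmetic genus must be at least $11$.

\begin{proposition}\label{prop:pencils}
Let $P$ be a line bundle on $C$ with $h^0(P)\ge2$. Then $\deg P\ge4$. If $\deg P=4$, then $P=T$. If $\deg P=5$, then $P=T(p)$ for some $p\in C$. If $\deg P=6$, then either $P=T(p+q)$ for some $p,q\in C$, or $P\in\mathcal A$, and not both.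
\end{proposition}

\begin{proof}
Let $\deg P\le6$, and let $f:C\to\mathbb P^1$, of degree $m\le 6$, be given by the moving part of a pencil in $|P|$.

\emph{Suppose $f$ factors through $\pi$.} Then $m=2m'$ with $m'\le3$, and $X$ has a base-point-free pencil of degree $m'$. Degree $1$ is impossible, degree $3$ is excluded by Lemma~\ref{lem:X}(a), and in degree $2$ the pencil is $|t|$. So $f^*\mathcal O(1)=T$, and $P-T$ is effective.

\emph{Suppose $f$ does not factor through $\pi$.} Then $(\pi,f)$ is birational onto its image $\Gamma\subset X\times\mathbb P^1$. Otherwise $C\to\Gamma$ has degree $2$, so $\Gamma\to X$ is finite of degree $1$ onto a smooth curve, hence an isomorphism, and $f$ factors. Now $\Gamma$ meets $\{b\}\times\mathbb P^1$ in degree $2$ and $X\times\{c\}$ in degree $m$. So $\mathcal O(\Gamma)=\mathrm{pr}_1^*M\otimes\mathrm{pr}_2^*\mathcal O(2)$ with $\deg M=m$. By adjunction $K_\Gamma=\mathrm{pr}_1^*(2t+M)|_\Gamma$, so $2p_a(\Gamma)-2=2(4+m)$ and $p_a(\Gamma)=m+5$. As $C$ is the normalization of $\Gamma$, $m+5\ge11$. Hence $m=6$, $p_a(\Gamma)=11$ and $C\cong\Gamma$.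 Comparing with \eqref{eq:KC}, $\pi^*(2t+M)=K_C=\pi^*(2t+L)$, and injectivity of $\pi^*$ on $\mathrm{Pic}^0(X)$ gives $M=L$. The divisor $f^{-1}(c)=\Gamma\cap(X\times\{c\})$ is mapped by $\pi$ isomorphically to the zero divisor on $X$ of a section of $L$, so $\mathrm{Nm}(f^*\mathcal O(1))=L$. Since $m=6=\deg P$, $P=f^*\mathcal O(1)\in\mathcal A$.

This proves all claims except exclusivity. For that, $\mathrm{Nm}(T(p+q))=2t+\pi(p)+\pi(q)\neq L$ by \eqref{eq:hyp}.
\end{proof}

\begin{remark}\label{rem:rankone}
The proposition says that $B(1,6,2)$ is the disjoint union of the closed sets $\{T(p+q)\}$ and $\mathcal A$, where $\mathcal A\neq\emptyset$ by the next proposition; here $\beta(1,6,2)=11-2\cdot6=-1$. The hypothesis \eqref{eq:hyp} is what separates them: if $L=2t+\pi(p)+\pi(q)$ for some $p,q$, then $T(p+q)$ would have norm $L$ and two sections.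
\end{remark}

\begin{proposition}\label{prop:A}
The set $\mathcal A$ is non-empty and stable under $\iota^*$. Each $A\in\mathcal A$ is generated, with $\pi_*A\cong\mathcal O_X^2$ and $h^0(A)=2$, and $A-T$ is not effective.
\end{proposition}

\begin{proof}
Stability under $\iota^*$ is clear from $\mathrm{Nm}(\iota^*A)=\mathrm{Nm}(A)$. Let $A\in\mathcal A$. By Proposition~\ref{prop:pencils}, $A$ is not of the form $T(p+q)$, which says that $A-T$ is not effective. So in the proof of that proposition every pencil in $|A|$ falls under the second case. Hence $A=f^*\mathcal O(1)$ is generated, and $C\cong\Gamma\in|\mathrm{pr}_1^*L\otimes\mathrm{pr}_2^*\mathcal O(2)|$. Pushing forward to $X$ the sequence $0\to\mathrm{pr}_1^*L^{-1}\otimes\mathrm{pr}_2^*\mathcal O(-1)\to\mathrm{pr}_2^*\mathcal O(1)\to A\to0$, whose first term has no direct images, gives $\pi_*A\cong\mathcal O_X^2$ and $h^0(A)=2$.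

Finally $A_0=\mathrm{pr}_2^*\mathcal O(1)|_C$ has degree $\deg L=6$. Its sections $v_0,v_1$ are independent because $\mathrm{pr}_1^*L^{-1}\otimes\mathrm{pr}_2^*\mathcal O(-1)$ has no sections. It has norm $L$ because $\pi$ maps $C\cap(X\times\{c\})$ isomorphically to the zero divisor of a section of $L$. So $A_0\in\mathcal A$.
\end{proof}

\begin{proposition}\label{prop:nets}
On $C$, $h^0(P)\ge3$ implies $\deg P\ge8$, and $h^0(P)\ge4$ implies $\deg P\ge10$.
\end{proposition}

\begin{proof}
Suppose $h^0(P)\ge3$ and $\deg P\le7$; adding points we may assume $\deg P=7$. For every $p\in C$ we have $h^0(P(-p))\ge2$, so by Proposition~\ref{prop:pencils} either $P(-p)\in\mathcal A$ or $P(-p)-T$ is effective. In the first case $\mathcal O_X(\pi(p))=\mathrm{Nm}(P)-L$ is a fixed line bundle of degree $1$, which has at most one section up to scalars; this happens for at most two points $p$. Hence for infinitely many $p$ the bundle $P-T$ has a nonzero section vanishing at $p$. So $h^0(P-T)\ge2$ with $\deg(P-T)=3$, contradicting Proposition~\ref{prop:pencils}.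

Suppose $h^0(P)\ge4$ and $\deg P\le9$; we may assume $\deg P=9$. As $\deg(P-T)=5$, the first part gives $h^0(P-T)\le2$. The pencil trick $0\to P-T\to P\otimes H^0(T)\to P+T\to0$ gives $h^0(P+T)\ge8-2=6$. By Riemann--Roch $h^0(P+T)=3+h^0(K_C-P-T)$, so $K_C-P-T$ has degree $7$ and at least $3$ sections, contradicting the first part.
\end{proof}

In particular $C$ is not hyperelliptic. So Clifford's inequality is strict in degrees strictly between $0$ and $20$, and
\begin{equation}\label{eq:cliff}
\deg P=12\Rightarrow h^0(P)\le6,\qquad\deg P=8\Rightarrow h^0(P)\le4 .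
\end{equation}

For $A\in\mathcal A$ put $N_A:=K_C-T-A$. Since $A+\iota^*A=\pi^*\mathrm{Nm}(A)=\pi^*L$, \eqref{eq:KT} gives
\begin{equation}\label{eq:NA}
N_A=T+\iota^*A,\qquad \pi^*L-N_A=A-T .
\end{equation}
So $N_A$ is generated of degree $10$, and $\pi_*N_A\cong t\otimes\mathcal O_X^2$ gives $h^0(N_A)=4$.

\section{Generated sheaves}\label{sec:gen}

By Propositions~\ref{prop:pencils} and~\ref{prop:nets}, line bundles with at least $2$, $3$, $4$ sections have degree at least $4$, $8$, $10$. We now transfer these bounds to generated bundles of rank $1$, $2$, $3$. The resulting slopes are $4$, $4$, $10/3$: slope $4$ is exactly the value at which generated subsheaves of ranks $1$ and $2$ are forbidden in a stable bundle of rank $3$ and degree $12$, while a generated subsheaf of rank $3$ may still lose up to two from degree $12$.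

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] A generated bundle $F$ has the form $\mathcal O^a\oplus F''$ with $F''$ generated and $H^0(F''^*)=0$.
\item[(b)] If $I$ is a generated bundle of rank $r\in\{1,2,3\}$ on $C$ with $H^0(I^*)=0$, then $\deg I\ge4,8,10$ respectively.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A nonzero map $F\to\mathcal O$ is nonzero on some global section, whose image is a nonzero constant. So the map is surjective and split, and its kernel, a direct summand of $F$, is generated. Iterate.

(b) A generating space of sections has dimension at least $r+1$, since otherwise $I\cong\mathcal O^r$ and $H^0(I^*)\ne0$. On a curve, $r+1$ general sections of it still generate $I$: at a given point, failure to generate means that an $r\times(r+1)$ matrix has rank below $r$, which is a condition of codimension $2$. Let $S$ be their span, of dimension $r+1$. The kernel of $S\otimes\mathcal O\to I$ is $(\det I)^{-1}$; dualizing, $0\to I^*\to S^*\otimes\mathcal O\to\det I\to0$. As $H^0(I^*)=0$, $h^0(\det I)\ge r+1$. Apply Propositions~\ref{prop:pencils}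 and~\ref{prop:nets}.
\end{proof}

\begin{lemma}\label{lem:stable}
Let $E$ be stable of rank $3$ and degree $12$ on $C$. Then:
\begin{enumerate}
\item[(a)] $E$ has no generated subsheaf $I$ of rank $1$ or $2$ with $H^0(I^*)=0$, and any three linearly independent sections of $E$ are generically independent;
\item[(b)] $h^0(E)\le4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:gen}(b) such an $I$ has slope at least $4=\mu(E)$, contradicting stability. If three independent sections generate a subsheaf $F$ of rank at most $2$, write $F=\mathcal O^a\oplus F''$ as in Lemma~\ref{lem:gen}(a). By the first claim $F''=0$, so $3\le h^0(\mathcal O^a)=a\le2$, absurd.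

(b) Suppose $V\subset H^0(E)$ has dimension $5$. By (a), the kernel of $\wedge^3V\to H^0(\det E)$ contains no nonzero decomposable vector; that is, its projectivization misses the Grassmannian $G(3,5)$, of dimension $6$ in $\mathbb P^9$. So the kernel has dimension at most $3$, and $h^0(\det E)\ge10-3=7$ in degree $12$, contradicting \eqref{eq:cliff}.
\end{proof}

\subsection*{Kernel bundles}
For a line bundle $N$ and a nonzero subspace $U\subset H^0(N)$ put
\[
M_U:=\ker(U\otimes\mathcal O\to N).
\]
It has rank $\dim U-1$, is saturated in $U\otimes\mathcal O$, satisfies $H^0(M_U)=0$, and does not change if $N$ is replaced by a line bundle containing it. For $0\ne V\subset U$ we have $M_V=M_U\cap(V\otimes\mathcal O)$, so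
\begin{equation}\label{eq:MV}
M_U/M_V\subset(U/V)\otimes\mathcal O\ \text{ is torsion free, and }M_V\text{ is a subbundle of }M_U .
\end{equation}
If $U$ generates $N$, then $M_U|_q=\{u\in U:u(q)=0\}$, $\det M_U^*=N$, and the dual sequence $0\to N^{-1}\to U^*\otimes\mathcal O\to M_U^*\to0$ shows that $M_U^*$ is generated by $U^*$. We write $M_H$ for $U=H$, $N=\pi^*L$, and $M_A$ for $U=H^0(N_A)$, $N=N_A$.

\section{The decomposition}\label{sec:decomp}

\begin{proposition}\label{prop:types}
Let $E\in B(3,12,4)$, $W=H^0(E)$, and let $E'\subset E$ be the subsheaf generated by $W$. Then $\dim W=4$, $E'$ has rank $3$ and $H^0(E'^*)=0$. With $N=\det E'$, the space $U=W^*$ is a subspace of $H^0(N)$ that generates $N$, and $E'^*=M_U$. The length $\delta$ of $E/E'$ is $0$, $1$ or $2$, and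
\begin{align*}
\delta=0:&\quad N=\pi^*L;\\
\delta=1:&\quad N=\pi^*L(-p)\ \text{for some }p\in C;\\
\delta=2:&\quad N=N_A\ \text{for some }A\in\mathcal A,\quad U=H^0(N_A),\quad E'=M_A^* .
\end{align*}
\end{proposition}

\begin{proof}
$\dim W=4$ by Lemma~\ref{lem:stable}(b). Write $E'=\mathcal O^a\oplus E''$ as in Lemma~\ref{lem:gen}(a). By Lemma~\ref{lem:stable}(a) the rank of $E''$ is $0$ or $3$. If it were $0$, then $4\le h^0(\mathcal O^a)=a\le3$. So it is $3$, $E'=E''$, and $H^0(E'^*)=0$. The kernel of $W\otimes\mathcal O\to E'$ is $N^{-1}$. Dualizing, $0\to E'^*\to U\otimes\mathcal O\to N\to0$, and $U\to H^0(N)$ is injective because $H^0(E'^*)=0$. So $E'^*=M_U$. By Lemma~\ref{lem:gen}(b), $12-\delta=\deg E'\ge10$.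

Stability gives $\mathrm{Hom}(E,T)=0$: the image of a nonzero map would be a quotient of $E$ of rank $1$ and degree at most $4=\mu(E)$. As $E^*\subset E'^*$ has colength $\delta$ and $H^0(E^*\otimes T)=0$, we get $h^0(E'^*\otimes T)\le\delta$. This is the dimension of the kernel of $U\otimes H^0(T)\to H^0(N+T)$, which therefore has rank at least $8-\delta$. By Riemann--Roch
\[
8-\delta\le h^0(N+T)=(16-\delta)-10+h^0(K_C-N-T),
\]
hence $h^0(K_C-N-T)\ge2$, where $\deg(K_C-N-T)=4+\delta$. Now use Proposition~\ref{prop:pencils} and $K_C-2T=\pi^*L$. For $\delta=0$, $K_C-N-T=T$ and $N=\pi^*L$. For $\delta=1$, $K_C-N-T=T(p)$ and $N=\pi^*L(-p)$. For $\delta=2$, the pencil is either $T(p+q)$ or some $A\in\mathcal A$. In the first case $N=\pi^*L(-p-q)$ has three sections by Lemma~\ref{lem:va}, contradicting $\dim U=4$. In the second, $N=N_A$ and $U=H^0(N_A)$ because $h^0(N_A)=4$.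
\end{proof}

Let $Z\subset B(3,12,4)$ be the set of all $E$ with $\delta\le1$, and $Y$ the set of all $E$ with $\delta=2$. Obviously $B(3,12,4)=Y\sqcup Z$. Ordinary semicontinuity of $\delta$ would only make $Y$ closed. To see that $Z$ is closed as well, we need closed conditions that characterize both sets.

\begin{proposition}\label{prop:hom}
Let $E\in B(3,12,4)$. Then
\[
E\in Z\iff\mathrm{Hom}(M_H^*,E)\ne0,\qquad
E\in Y\iff \mathrm{Hom}(M_A^*,E)\neq0\ \text{for some }A\in\mathcal A .
\]
Moreover, $\mathrm{Hom}(M_A^*,E)\ne0$ implies $E'\cong M_A^*$.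
\end{proposition}

\begin{proof}
If $\delta=2$, then $M_A^*\cong E'\subset E$ for some $A$. If $\delta\le1$, then $N$ is a subsheaf of $\pi^*L$, so $U\subset H$ and $E'^*=M_U\subset M_H$. Dualizing gives a nonzero map $M_H^*\to E'\subset E$.

Conversely, let $M$ be $M_H$ or some $M_A$, and let $0\ne f:M^*\to E$ with image $I$. Then $I$ is generated and $H^0(I^*)\subset H^0(M)=0$, so $I$ has rank $3$ by Lemma~\ref{lem:stable}(a). Let $W_1\subset H^0(E)$ be the image of the generating space of sections of $M^*$, that is, of $H^*$ or $H^0(N_A)^*$. It generates $I$, and $I$ is not trivial, so $\dim W_1\ge4$. Hence $W_1=W$ and $I=E'$.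

If $M=M_A$, then $f$ is a surjection from the rank-$3$ bundle $M_A^*$ onto the rank-$3$ bundle $E'$, so $E'\cong M_A^*$. It has degree $10$, so $\delta=2$ and $E\in Y$.

If $M=M_H$, the surjection $H^*\to W$ dualizes to an inclusion $U\subset H$. The compatible surjections $H^*\otimes\mathcal O\to M_H^*\to E'$ and $H^*\otimes\mathcal O\to W\otimes\mathcal O\to E'$ dualize to
\[
E'^*\subset M_H\cap(U\otimes\mathcal O)=\ker(U\otimes\mathcal O\to\pi^*L).
\]
Both sides are saturated of rank $3$ in $U\otimes\mathcal O$, so they are equal. Hence $N\cong(U\otimes\mathcal O)/E'^*$ is isomorphic to the image of $U\otimes\mathcal O\to\pi^*L$, and $\pi^*L-N$ is effective. If $\delta$ were $2$, then $N=N_A$ for some $A\in\mathcal A$, and $\pi^*L-N_A=A-T$ would be effective by \eqref{eq:NA}, contradicting Proposition~\ref{prop:A}. So $E\in Z$.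
\end{proof}

\begin{proposition}\label{prop:closed}
$Y$ and $Z$ are closed in $M(3,12)$.
\end{proposition}

\begin{proof}
$M(3,12)$ is a geometric quotient of an open subset $R$ of a Quot scheme with a universal family $\mathcal E$ on $R\times C$. It carries the quotient topology, so it suffices that the preimages in $R$ are closed. The preimage of $B(3,12,4)$ is closed. By Proposition~\ref{prop:hom}, the preimage of $Z$ is its intersection with $\{r:h^0(M_H\otimes\mathcal E_r)>0\}$, closed by semicontinuity.

For $Y$ we let $A$ vary. On $\mathcal A\times C$, with $\mathcal A$ reduced, let $\mathcal N$ be a line bundle restricting to $N_A$ on $\{A\}\times C$, obtained from a Poincar\'e bundle, and let $\rho$ be the projection to $\mathcal A$. As $h^0(N_A)=4$ is constant, $\rho_*\mathcal N$ is locally free of rank $4$ and commutes with base change. As every $N_A$ is generated, $\rho^*\rho_*\mathcal N\to\mathcal N$ is surjective. Its kernel is a vector bundle restricting to $M_A$ on $\{A\}\times C$. So $\{(A,r):h^0(M_A\otimes\mathcal E_r)>0\}$ is closed in $\mathcal A\times R$,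 and its image in $R$ is closed because $\mathcal A$, being closed in $\mathrm{Pic}^6(C)$, is proper. By Proposition~\ref{prop:hom}, the preimage of $Y$ is the intersection of this image with the preimage of $B(3,12,4)$.
\end{proof}

\section{Both pieces are non-empty}\label{sec:nonempty}

It remains to construct stable bundles with $\delta\le1$ and with $\delta=2$. Proposition~\ref{prop:types} tells us where to look: $E^*$ must be a subsheaf of colength $\delta$ in some $M_U$. Only the stability of $E$ is at stake. The degree bounds of Lemma~\ref{lem:gen} leave just two ways in which it can fail.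

\subsection{A stability criterion}

\begin{proposition}\label{prop:crit}
Let $N$ be a line bundle of degree $12-\delta$, $0\le\delta\le2$, generated by a $4$-dimensional $U\subset H^0(N)$. Let $E^*\subset M_U$ be a subsheaf of colength $\delta$, so that $E\supset M_U^*$ has rank $3$ and degree $12$. Then $h^0(E)\ge4$, and $E$ is stable provided that
\begin{enumerate}
\item[($\alpha$)] $\mathrm{Hom}(E,T)=0$, and
\item[($\beta$)] there is no $3$-dimensional $V\subset U$ such that $V\subset H^0(N(-D))$ for some effective $D$ of degree $4-\delta$ and $M_V\subset E^*$.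
\end{enumerate}
\end{proposition}

\begin{proof}
$H^0(E)\supset H^0(M_U^*)\supset U^*$ because $H^0(N^{-1})=0$. Suppose $E$ is not stable. Then it has a quotient bundle $Q$ of rank $r\in\{1,2\}$ with $\deg Q\le4r$. The image $I$ of $M_U^*\to Q$ has rank $r$, is generated by the image of $U^*$, and $H^0(I^*)\subset H^0(M_U)=0$. By Lemma~\ref{lem:gen}(b), $\deg I\ge4r\ge\deg Q$. So $I=Q$ and $\deg Q=4r$.

\emph{Rank $1$.} $Q$ is generated and not trivial, so $h^0(Q)\ge2$ in degree $4$. By Proposition~\ref{prop:pencils}, $Q=T$, contradicting ($\alpha$).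

\emph{Rank $2$.} Let $S$ be the image of $U^*$ in $H^0(Q)$. As $S$ generates $Q$, which is not trivial, $\dim S\ge3$.

If $\dim S=4$, consider the kernel of $\wedge^2S\to H^0(\det Q)$. If it contained no nonzero decomposable vector, it would have dimension at most $1$, since $G(2,4)$ is a hypersurface in $\mathbb P^5$; then $h^0(\det Q)\ge5$ in degree $8$, contradicting \eqref{eq:cliff}. So two independent sections of $Q$ lie in a line subbundle $A_1\subset Q$, and $\deg A_1\ge4$ by Proposition~\ref{prop:pencils}. The line bundle $Q/A_1$ is generated, has degree at most $4$, and is not trivial because $H^0((Q/A_1)^*)\subset H^0(Q^*)=0$. Hence it has at least two sections and equals $T$, contradicting ($\alpha$).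

If $\dim S=3$, put $V=S^*\subset U$. The composite $U^*\otimes\mathcal O\to M_U^*\subset E\to Q$ factors through the surjection $S\otimes\mathcal O\to Q$. Dually, $Q^*$ is saturated of rank $2$ in $V\otimes\mathcal O$, and $Q^*\subset E^*\subset M_U$. So $Q^*\subset M_U\cap(V\otimes\mathcal O)=M_V$, which is also saturated of rank $2$; hence $M_V=Q^*\subset E^*$. The image of $V\otimes\mathcal O\to N$ is isomorphic to $(V\otimes\mathcal O)/Q^*\cong\det Q$, of degree $8$. So it is $N(-D)$ with $D$ effective of degree $\deg N-8=4-\delta$, contradicting ($\beta$).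
\end{proof}

To verify ($\alpha$) we describe $\mathrm{Hom}(M_U^*,T)=H^0(M_U\otimes T)$. Fix a basis $t_0,t_1$ of $H^0(T)$, and for $q\in C$ let $0\ne\tau_q\in H^0(T)$ be a section vanishing at $q$.

\begin{lemma}\label{lem:sigma}
Let $U\subset H^0(N)$ generate $N$. Then $\sigma\mapsto s_\sigma:=\sigma t_1\otimes t_0-\sigma t_0\otimes t_1$ is an isomorphism from $\{\sigma\in H^0(N-T):\sigma H^0(T)\subset U\}$ to $H^0(M_U\otimes T)$. The value of $s_\sigma$ at $q$ is, up to a nonzero scalar independent of $\sigma$, the vector $\sigma\tau_q\in M_U|_q\subset U$.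
\end{lemma}

\begin{proof}
$H^0(M_U\otimes T)$ is the kernel of $U\otimes H^0(T)\to H^0(N+T)$, so the first claim is the pencil trick. In a trivialization of $T$ at $q$ the value is $\sigma\bigl(t_0(q)t_1-t_1(q)t_0\bigr)$, and the section in parentheses is nonzero and vanishes at $q$.
\end{proof}

For ($\beta$) with $N\subset\pi^*L$ we need to know which $3$-dimensional subspaces of $H$ have many base points.

\begin{lemma}\label{lem:V}
Let $V\subset H$ be $3$-dimensional with $V\not\subset H^0(L)$, and suppose all elements of $V$ vanish on an effective divisor $\hat D$ of degree $4$. Then there is $0\ne\sigma\in H^0(X,e)$ with $V\cap H^0(L)=\sigma H^0(t)$ and $\hat D\le\pi^*\mathrm{div}(\sigma)$.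
\end{lemma}

\begin{proof}
$V$ contains an element $y+a$ with $a\in H^0(L)$. In the total space of $L$, the divisor $\hat D$ lies in $C\cap\{y=-a\}$, hence in the graph of $-a$, which projects isomorphically to $X$. So $\pi$ maps $\hat D$ isomorphically to a divisor $D'$ of degree $4$ on $X$, and $\hat D\le\pi^*D'$. A section of $L$ whose pullback vanishes on $\hat D$ vanishes on $D'$. So the $2$-dimensional space $V\cap H^0(L)$ lies in $H^0(L-D')$, where $\deg(L-D')=2$. Therefore $L-D'=t$, and $V\cap H^0(L)=\sigma H^0(t)$ with $\sigma\in H^0(L-t)=H^0(e)$, $\mathrm{div}(\sigma)=D'$.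
\end{proof}

\subsection{$Z$ is non-empty}\label{sub:Z}
We construct a bundle with $\delta=0$. The $3$-dimensional subspaces $U_0\subset H^0(L)$ form a $\mathbb P^3$. Those with a base point $b$ are the $H^0(L-b)$, a $1$-dimensional family. Those containing $\sigma H^0(t)$ for some $0\neq\sigma\in H^0(e)$ form a family of dimension at most $2$: a $\mathbb P^1$ of choices for $\sigma$ and then a $\mathbb P^1$ for $U_0$. Choose $U_0$ outside both families and put
\[
U=U_0\oplus\mathbb C\,y\subset H,\qquad N=\pi^*L,\qquad E=M_U^* .
\]
As $U_0$ generates $L$, $U$ generates $\pi^*L$. We apply Proposition~\ref{prop:crit} with $\delta=0$.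

($\alpha$) By \eqref{eq:pull}, $H^0(\pi^*L-T)=H^0(\pi^*e)=H^0(e)$, because $e-L=-t$. If $\sigma\in H^0(e)$ and $\sigma H^0(T)\subset U$, then $\sigma H^0(t)\subset U\cap H^0(L)=U_0$, so $\sigma=0$ by the choice of $U_0$. Lemma~\ref{lem:sigma} gives $\mathrm{Hom}(E,T)=0$.

($\beta$) Let $V\subset U$ be $3$-dimensional and vanish on a divisor of degree $4$. If $V\subset H^0(L)$, then $V=U_0$, which has no base points. Otherwise Lemma~\ref{lem:V} gives $\sigma\ne0$ with $\sigma H^0(t)\subset U_0$, again excluded.

So $E$ is stable with $h^0(E)\ge4$, hence $h^0(E)=4$ by Lemma~\ref{lem:stable}(b). Since $E$ is generated by $U^*=H^0(E)$, $\delta=0$ and $E\in Z$.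

\subsection{$Y$ is non-empty}\label{sub:Y}
Let $A\in\mathcal A$ be arbitrary, $A'=\iota^*A$, $N=N_A=T+A'$ and $U=H^0(N)$. For $q\in C$ put $U_q=\{u\in U:u(q)=0\}=M_A|_q$, of dimension $3$. Choose points $q_1\ne q_2$ of $C$ and $0\neq\lambda_i\in U_{q_i}^*$, and let
\[
E^*=\ker\bigl((\lambda_1,\lambda_2):M_A\to\mathbb C_{q_1}\oplus\mathbb C_{q_2}\bigr).
\]
We apply Proposition~\ref{prop:crit} with $\delta=2$ and show that both conditions hold for suitable $\lambda_1,\lambda_2$.

($\beta$) If $V\subset H^0(N(-D))$ is $3$-dimensional with $\deg D=2$ and $x\in\mathrm{Supp}\,D$, then $V=U_x$. So only the one-parameter family $\{U_x\}_{x\in C}$ matters. If $U_x\ne U_{q_1}$, then $q_1$ is not a base point of $U_x$, so the fibre of $M_{U_x}$ at $q_1$ is the plane $U_x\cap U_{q_1}\subset U_{q_1}$, and $M_{U_x}\subset E^*$ forces $[\lambda_1]$ to be the point of $\mathbb P(U_{q_1}^*)\cong\mathbb P^2$ annihilating this plane. This point depends algebraically on $x$ in the open set $\{x:U_x\ne U_{q_1}\}\subset C$. If $V=U_{q_1}$, then $M_V$ is a rank-$2$ subbundle of $M_A$ by \eqref{eq:MV},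 and again $M_V\subset E^*$ forces $[\lambda_1]$ to be one determined point. So ($\beta$) holds, for any $\lambda_2$, as soon as $[\lambda_1]$ lies outside a certain set $\Sigma\subset\mathbb P^2$ of dimension at most $1$.

($\alpha$) Since $N-T=A'$ and $U=H^0(N)$, Lemma~\ref{lem:sigma} gives
\[
\mathrm{Hom}(E,T)\cong\{\sigma\in H^0(A'):\ell_1(\sigma)=\ell_2(\sigma)=0\},\qquad\ell_i(\sigma):=\lambda_i(\sigma\tau_{q_i}).
\]
The maps $H^0(A')\to U_{q_i}$, $\sigma\mapsto\sigma\tau_{q_i}$, are injective, so every linear form on the $2$-dimensional space $H^0(A')$ is of the form $\ell_i$ for a suitable $\lambda_i$. Choose first $\lambda_1$ with $[\lambda_1]\notin\Sigma$ and $\ell_1\ne0$; the latter excludes one point of $\mathbb P^2$. Then choose $\lambda_2$ such that $\ell_1,\ell_2$ are linearly independent; in particular $\lambda_2\ne0$. Now $\mathrm{Hom}(E,T)=0$.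

So $E$ is stable with $h^0(E)\ge4$, and $M_A^*\subset E$. By Proposition~\ref{prop:hom}, $E\in Y$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
$C$ is smooth of genus $11$ by Section~\ref{sec:curve}. $B(3,12,4)=Y\sqcup Z$ by definition, $Y$ and $Z$ are closed by Proposition~\ref{prop:closed}, and they are non-empty by Sections~\ref{sub:Z} and~\ref{sub:Y}.
\end{proof}

\section{The set $\mathcal A$ for general $C$}\label{sec:eight}

We now count components. By Proposition~\ref{prop:types} the set $Y$ is governed by $\mathcal A$, so we first determine $\mathcal A$.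

\begin{proposition}\label{prop:eight}
For general $C$ as in Theorem~\ref{thm:main}, $\mathcal A$ has exactly $8$ elements.
\end{proposition}

An element of $\mathcal A$ with a basis of its sections is the same as a realization of $C$ in $X\times\mathbb P^1$, and such a realization presents $s$ as a discriminant $c_1^2-c_0c_2$, that is, as the restriction to $X\subset\mathbb P^3=\mathbb P(H^0(L)^*)$ of a quadratic form of rank at most $3$. We find four such forms, each giving two elements of $\mathcal A$. To see where the two come from, note that \eqref{eq:y} gives $(y-c_1)(y+c_1)=-c_0c_2$ on $C\subset\mathbb P(H^*)=\mathbb P^4$. This is a quadric of rank at most $4$, and its two rulings cut out the pencil $(v_0:v_1)=(y-c_1:c_0)$ and its conjugate under $\iota$.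

\begin{proof}
\emph{The quadric through $X$.} The multiplication map $H^0(t)\otimes H^0(e)\to H^0(L)$ has kernel $H^0(e-t)=H^0(L-2t)=0$ by the pencil trick, so it is an isomorphism of $4$-dimensional spaces. Hence $X\subset\mathbb P^3$ lies on a smooth quadric, namely $\mathbb P^1\times\mathbb P^1$ embedded by Segre, and $X$ has degrees $2$ and $4$ over the two factors. Let $q_0\in\mathrm{Sym}^2H^0(L)$ be its equation. No other quadric contains $X$: it would cut a divisor of type $(2,2)$ on $\mathbb P^1\times\mathbb P^1$ containing $X$, but $X$ meets one of the rulings in degree $4>2$. So the kernel of $\mathrm{Sym}^2H^0(L)\to H^0(L^2)$ is $\mathbb Cq_0$.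

\emph{The four singular members.} Let $Q=c_1^2-c_0c_2\in\mathrm{Sym}^2H^0(L)$, so $Q|_X=s$ and the quadratic forms restricting to $s$ are the members of $Q+\mathbb Cq_0$. The polynomial $\det(Q+\lambda q_0)$ is a quartic in $\lambda$ with leading coefficient $\det q_0\ne0$. For general $c_i$ it has four distinct roots. This is an open condition on $(c_0,c_1,c_2)$, and it holds when, in coordinates with $q_0=\sum x_i^2$, $Q$ is $ax_1^2+bx_2^2+cx_3^2$ with $a,b,c$ distinct and nonzero; a form of rank $3$ can indeed be written as $c_1^2-c_0c_2$. The multiplicity of a root is at least the corank of the corresponding form. Hence for general $C$ exactly four members of $Q+\mathbb Cq_0$ are singular, and they have rank exactly $3$.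

\emph{The map $A\mapsto Q_A$.} Let $A\in\mathcal A$. By the proof of Proposition~\ref{prop:pencils}, a basis of $H^0(A)$ gives a morphism $f$ with $C\cong\Gamma_A=\{c_0^Av_0^2+2c_1^Av_0v_1+c_2^Av_1^2=0\}\subset X\times\mathbb P^1$, $c_i^A\in H^0(L)$. The section $(c_1^A)^2-c_0^Ac_2^A$ of $L^2$ is nonzero, because a general fibre of $\Gamma_A\to X$ has two points, and it vanishes at the $12$ branch points of $\pi$. So its divisor is the branch divisor, and after rescaling the equation of $\Gamma_A$ it equals $s$. Put $Q_A:=(c_1^A)^2-c_0^Ac_2^A\in\mathrm{Sym}^2H^0(L)$. Then $Q_A\in Q+\mathbb Cq_0$ has rank at most $3$, so it is one of the four singular members. In particular it has rank $3$ and the $c_i^A$ are linearly independent. Changing the basis of $H^0(A)$ or the scaling multiplies the discriminant form by a scalar, and the only multiple of $Q_A$ restricting to $s$ is $Q_A$. So $Q_A$ is well defined.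

\emph{Each singular member occurs.} Write it as $c_1'^2-c_0'c_2'$ with independent $c_i'\in H^0(L)$. If the $c_i'$ had a common zero on $X$, then $s$ would vanish doubly there. So $\Gamma'=\{c_0'v_0^2+2c_1'v_0v_1+c_2'v_1^2=0\}\subset X\times\mathbb P^1$ has no fibre components and is finite of degree $2$ over $X$. Its generic fibre is given by a quadratic polynomial whose discriminant is, up to a constant square, $s$; this is not a square since $C$ is irreducible. As a divisor on a smooth surface has no embedded components, $\Gamma'$ is integral. As in \eqref{eq:y}, $y'=(c_0'v_0+c_1'v_1)/v_1=-(c_1'v_0+c_2'v_1)/v_0$ satisfies $y'^2=s$, so it defines a finite $X$-morphism $\Gamma'\to C$. Both curves have degree $2$ over $X$, so the morphism is birational, and since $C$ is smooth it is an isomorphism. As for $A_0$ in the proof of Proposition~\ref{prop:A}, $\mathrm{pr}_2^*\mathcal O(1)|_{\Gamma'}$ has degree $6$, at least two sections and norm $L$. It is an element of $\mathcal A$ that maps to the given member.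

\emph{Fibres of $A\mapsto Q_A$.} Suppose $Q_{A_1}=Q_{A_2}$. The triples $(c_i^{A_1})$ and $(c_i^{A_2})$ are bases of the same $3$-dimensional space, the smallest $S\subset H^0(L)$ with $Q_{A_1}\in\mathrm{Sym}^2S$, and give the same value of $c_1^2-c_0c_2$. So they differ by an element of the orthogonal group $O_3=\{\pm1\}\times SO_3$ of this form. The factor $-1$ does not change the curve, and $SO_3$ is the image of $SL_2$ acting on binary quadratic forms, that is, by changes of the basis of $H^0(A_i)$. Hence $\Gamma_{A_1}=\Gamma_{A_2}$ for suitable bases. The two isomorphisms of $C$ with this curve over $X$ differ by an element of $\mathrm{Aut}(C/X)=\{1,\iota\}$, so $A_2\in\{A_1,\iota^*A_1\}$. Conversely $(\pi,f\iota)=(\pi,f)\circ\iota$ has the same image as $(\pi,f)$, so $Q_{\iota^*A}=Q_A$.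

Finally, $A\not\cong\iota^*A$. Otherwise, as $h^0(A)=2$, we have $f\iota=\gamma f$ with $\gamma\in PGL_2$. Then $1\times\gamma$ preserves $\Gamma_A$, so $\mathrm{Sym}^2$ of a lift of $\gamma$ multiplies the triple $(c_i^A)$ by a scalar. As the $c_i^A$ are linearly independent, this $3\times3$ matrix is scalar, whence $\gamma=1$. But then $f\iota=f$ factors through $\pi$, which was excluded for $A\in\mathcal A$. So all fibres of $A\mapsto Q_A$ have two elements, and $|\mathcal A|=2\cdot4=8$.
\end{proof}

\section{Exactly nine components}\label{sec:nine}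

Let $C$ be general, so that $|\mathcal A|=8$. For $A\in\mathcal A$ let $Y_A\subset B(3,12,4)$ be the set of $E$ with $\mathrm{Hom}(M_A^*,E)\neq0$.

\begin{lemma}\label{lem:YA}
$Y$ is the disjoint union of the eight sets $Y_A$, each of which is closed, non-empty and irreducible.
\end{lemma}

\begin{proof}
$Y=\bigcup Y_A$ by Proposition~\ref{prop:hom}. On $Y_A$ we have $E'\cong M_A^*$, so $\det E'=N_A$ determines $A$ and the union is disjoint. $Y_A$ is closed by semicontinuity, and non-empty by Section~\ref{sub:Y}, where $A$ was arbitrary.

By Proposition~\ref{prop:hom}, for each $E\in Y_A$ the sheaf $E^*$ is a subsheaf of colength $2$ in $M_A$; conversely, a stable $E$ with this property has $h^0(E)\ge4$ and lies in $Y_A$. Each such subsheaf fits into a chain $E^*\subset K_1\subset M_A$ of inclusions of colength $1$. The sheaves $K_1$ are the kernels of the quotients $M_A\to\mathbb C_q$, parametrized by the $\mathbb P^2$-bundle $\mathbb P(M_A^*)$ over $C$. The universal $K_1$ on $\mathbb P(M_A^*)\times C$ is the kernel of a map from a bundle onto a line bundle on a Cartier divisor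 (the graph of $\mathbb P(M_A^*)\to C$), hence locally free. So the chains are parametrized by a $\mathbb P^2$-bundle over $\mathbb P(M_A^*)\times C$, and in the same way they carry a family of bundles $E$. The open set of chains with $E$ stable is irreducible and maps onto $Y_A$.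
\end{proof}

\subsection{$Z$ is connected}
Write $Z=Z_0\sqcup Z_1$ according to $\delta=0,1$. For $p\in C$ let $N_p=\pi^*L(-p)$ and $U_p=H^0(N_p)=\ker(\mathrm{ev}_p)\subset H$, where $\mathrm{ev}_p\in H^*$ is evaluation at $p$ after trivializing the fibre of $\pi^*L$. By Lemma~\ref{lem:va}, $\dim U_p=4$ and $U_p$ generates $N_p$. By Proposition~\ref{prop:types}:
\begin{itemize}
\item $Z_0$ consists of the stable $M_U^*$ with $U\subset H$ a hyperplane generating $\pi^*L$. It is the image of an open subset of $\mathbb P(H^*)\cong\mathbb P^4$, hence irreducible, and it is non-empty by Section~\ref{sub:Z}.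
\item $Z_1$ consists of the stable $E$ with $E^*=\ker(M_{U_p}\to\mathbb C_q)$ for some $p,q\in C$ and some nonzero map. (Conversely, for such an $E$ we have $H^0(E)=U_p^*$ by Lemma~\ref{lem:stable}(b), so $E'=M_{U_p}^*$ and $\delta=1$.) The $M_{U_p}$ are the restrictions to $\{p\}\times C$ of the bundle $\ker(\mathrm{pr}_1^*M_H\to\mathrm{pr}_2^*\pi^*L(-\Delta))$ on $C\times C$, with $\Delta$ the diagonal; indeed $M_H|_p=U_p$, and the map, evaluation at the second point, is surjective because $U_p$ generates $N_p$. So $Z_1$ is the image of an open subset of a $\mathbb P^2$-bundle over $C\times C$, hence irreducible or empty.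
\end{itemize}
It therefore suffices to find a point of $Z_1$ in the closure of $Z_0$. To guess one, let the hyperplane $U\subset H$ tend to some $U_p$. The limit still has four sections of $\pi^*L$, but they generate only $\pi^*L(-p)$, so the limit of $M_U$ should be of colength one in $M_{U_p}$, with the missing length at $p$ itself. We show first that such sheaves give stable bundles, then that they are indeed limits. Fix $p\in C$.

\begin{lemma}\label{lem:Z1}
For general nonzero $\lambda\in(M_{U_p}|_p)^*$ the sheaf $E^*=\ker(\lambda:M_{U_p}\to\mathbb C_p)$ defines a stable bundle $E\in Z_1$.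
\end{lemma}

\begin{proof}
Apply Proposition~\ref{prop:crit} with $N=N_p$, $U=U_p$, $\delta=1$.

($\alpha$) By \eqref{eq:pull} and because $e$ is generated with two sections, $H^0(N_p-T)=\{\sigma\in H^0(e):\sigma(\pi(p))=0\}=\mathbb C\sigma_p$ is $1$-dimensional. By Lemma~\ref{lem:sigma}, $\mathrm{Hom}(E,T)=0$ if $\lambda(\sigma_p\tau_p)\ne0$, which holds for general $\lambda$.

($\beta$) Let $V\subset U_p$ be $3$-dimensional with $V\subset H^0(N_p(-D))$, $\deg D=3$. As sections of $\pi^*L$, all elements of $V$ vanish on $\hat D=D+p$, of degree $4$. If $V\subset H^0(L)$, then $V=H^0(L-\pi(p))$. As $L-\pi(p)$ is generated by Lemma~\ref{lem:X}(b), the base divisor of $V$ on $C$ is $\pi^*(\pi(p))$, of degree $2<4$, a contradiction. Otherwise Lemma~\ref{lem:V} gives $\hat D\le\pi^*\mathrm{div}(\sigma)$ for some $0\ne\sigma\in H^0(e)$. As $p\le\hat D$, $\sigma$ vanishes at $\pi(p)$, so $\sigma\in\mathbb C\sigma_p$, and there are only finitely many possible $\hat D$. Since $h^0(\pi^*L(-\hat D))\le3$ by Lemma~\ref{lem:va}, $V=H^0(\pi^*L(-\hat D))$; so there are finitely many $V$. By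 \eqref{eq:MV} each $M_V$ is a rank-$2$ subbundle of $M_{U_p}$, so $M_V\subset E^*$ excludes only the one point $[\lambda]$ that annihilates the plane $M_V|_p$.
\end{proof}

\begin{lemma}\label{lem:limit}
For every nonzero $\lambda\in(M_{U_p}|_p)^*$ there are an open neighborhood $\Omega\subset\mathbb A^1$ of $0$ and a vector bundle $\mathcal K$ on $C\times\Omega$ with $\mathcal K|_{C\times\{0\}}\cong\ker(\lambda:M_{U_p}\to\mathbb C_p)$ such that, for $0\ne\tau\in\Omega$, $\mathcal K|_{C\times\{\tau\}}=M_{U_\tau}$ for a hyperplane $U_\tau\subset H$ generating $\pi^*L$.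
\end{lemma}

\begin{proof}
\emph{The map $\Phi$.} Let $\tau$ be the coordinate on $\mathbb A^1$ and $\eta\in H^*$, to be chosen below. On $C\times\mathbb A^1$, with $M_H$ pulled back from $C$, consider
\[
\Phi=(\mathrm{ev}_p+\tau\eta)|_{M_H}:M_H\to\mathcal O .
\]
Write $\Phi_\tau$ for its restriction to $C\times\{\tau\}$ and $U_\tau=\ker(\mathrm{ev}_p+\tau\eta)\subset H$. Whenever $\mathrm{ev}_p+\tau\eta\ne0$, $\ker\Phi_\tau=M_H\cap(U_\tau\otimes\mathcal O)=M_{U_\tau}$. We study $\Phi$ near $(p,0)$, where surjectivity fails. Let $z$ be a local coordinate of $C$ at $p$ and $m_i$ a frame of $M_H$. Since $\mathrm{ev}_p$ vanishes on $M_H|_p=\ker\mathrm{ev}_p=U_p$, we have $\Phi(m_i)=zf_i(z)+\tau g_i(z)$. Regard $f(0)=(f_i(0))$ and $g(0)=(g_i(0))$ as linear forms on $U_p$. Clearly $g(0)=\eta|_{U_p}$.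

The form $f(0)$ is minus the derivative at $p$. Indeed, let $m(z)=m^{(0)}+zm^{(1)}+\cdots$ be the Taylor expansion of a local section of $M_H$, with $m^{(j)}\in H$ regarded as functions near $p$ by a trivialization of $\pi^*L$. Evaluating $m(z)$ at the point $z$ gives $0=m^{(0)}(z)+zm^{(1)}(z)+\cdots$, so $m^{(0)}(p)=0$ and $(m^{(0)})'(p)+m^{(1)}(p)=0$. Hence $\mathrm{ev}_p(m(z))=-z\,(m^{(0)})'(p)+O(z^2)$. By Lemma~\ref{lem:va}, $h^0(\pi^*L(-2p))=3<4=\dim U_p$, so $f(0)\ne0$.

\emph{Choice of $\eta$.} At a point $c\ne p$ the map $\mathrm{ev}_p:M_H\to\mathcal O$ is surjective, because $\mathrm{ev}_p$ is not proportional to $\mathrm{ev}_c$ and so does not vanish on $M_H|_c=\ker\mathrm{ev}_c$. Together with $f(0)\ne0$ this shows that $\mathrm{ev}_p:M_H\to\mathcal O(-p)$ is surjective. Its kernel is $M_H\cap(U_p\otimes\mathcal O)=M_{U_p}$, a subbundle of $M_H$ with fibre $\ker f(0)\subset U_p$ at $p$. So $\lambda$ is a nonzero form on $\ker f(0)$. Let $\eta\in H^*$ be an extension of it. Then $g(0)=\eta|_{U_p}$ is nonzero on $\ker f(0)$, so $f(0)$ and $g(0)$ are linearly independent.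

\emph{The image of $\Phi$.} Choose the frame so that $f(0)=(1,0,0,0)$ and $g(0)=(0,1,0,0)$. Then $\Phi(m_1),\Phi(m_2)$ are obtained from $z,\tau$ by a matrix that is invertible near $(p,0)$. So the image $J$ of $\Phi$ is the ideal $(z,\tau)$ near $(p,0)$. Hence $(p,0)$ is an isolated point of the closed set where $\Phi$ is not surjective, and by the preceding paragraph it is the only point of that set with $\tau=0$. The rest of the set is closed and has closed image in $\mathbb A^1$, not containing $0$. Let $\Omega$ be the complement of this image. Over $\Omega$, $\Phi$ is surjective except at $(p,0)$.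

\emph{The kernel.} Let $\mathcal K=\ker\Phi$ on $C\times\Omega$. It is the kernel of a map from a bundle to the torsion-free sheaf $J$, hence reflexive on a smooth surface, hence locally free. Let $0\ne\tau\in\Omega$. Surjectivity of $\Phi_\tau$ at $c$ means that $\mathrm{ev}_p+\tau\eta$ does not vanish on $\ker\mathrm{ev}_c$; so $U_\tau$ is a hyperplane different from $\ker\mathrm{ev}_c$ for every $c$, that is, $U_\tau$ generates $\pi^*L$. Moreover $\mathcal K|_{C\times\{\tau\}}=\ker\Phi_\tau=M_{U_\tau}$.

\emph{The limit.} As $J$ has no $\tau$-torsion, $\mathcal K|_{\tau=0}=\ker(M_H\to J/\tau J)$. Since $\tau\mathcal O\subset J$ near $C\times\{0\}$, the kernel of $J/\tau J\to\mathcal O/\tau\mathcal O=\mathcal O_C$ is $\tau\mathcal O/\tau J\cong\mathcal O/J=\mathbb C_p$, and the image is $\mathcal O_C(-p)$. So there is an exact sequence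
\[
0\to\tau\mathcal O/\tau J\to J/\tau J\to\mathcal O_C(-p)\to0 .
\]
The composite $M_H\to\mathcal O_C(-p)$ is $\mathrm{ev}_p$, with kernel $M_{U_p}$. Hence $\mathcal K|_{\tau=0}$ is the kernel of the induced map $M_{U_p}\to\tau\mathcal O/\tau J\cong\mathbb C_p$. A local section $m=\sum h_im_i$ of $M_{U_p}$ satisfies $\sum f_ih_i=0$, so $\Phi(m)=\tau\sum g_ih_i$, whose class is $\sum g_i(0)h_i(0)=\eta(m(p))=\lambda(m(p))$. So $\mathcal K|_{\tau=0}=\ker\lambda$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nine}]
Choose $\lambda$ as in Lemma~\ref{lem:Z1} and $\mathcal K$ as in Lemma~\ref{lem:limit}, and write $\mathcal K_\tau=\mathcal K|_{C\times\{\tau\}}$. Then $\mathcal K_0^*$ is stable and lies in $Z_1$. By openness of stability $\mathcal K_\tau^*$ is stable for small $\tau\neq0$ and lies in $Z_0$. Hence $\mathcal K_0^*\in Z_1\cap\overline{Z_0}$. Since $Z_0$ and $Z_1$ are irreducible, $Z=Z_0\cup Z_1$ is connected. Therefore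
\[
B(3,12,4)=Z\sqcup\bigsqcup_{A\in\mathcal A}Y_A
\]
is a decomposition into $1+8=9$ non-empty, closed, connected, pairwise disjoint subsets, by Propositions~\ref{prop:closed} and~\ref{prop:eight}, Section~\ref{sub:Z} and Lemma~\ref{lem:YA}. These are the connected components.

Serre duality $E\mapsto K_C\otimes E^*$ maps degree $12$ to degree $60-12=48$, and $h^0(K_C\otimes E^*)=h^1(E)=h^0(E)-12+30$. So it identifies $B(3,12,4)$ with $B(3,48,22)$, and $\beta(3,48,22)=91-22\,(22-48+30)=3$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{N} Peter Newstead, \emph{Higher rank Brill--Noether theory and coherent systems: Open questions}, arXiv:2108.08169 (2021).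
\end{thebibliography}
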